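\title{Normal weighted composition operators with linear fractional symbol on the Hardy space}

\begin{abstract}
Let $\varphi(z)=(az+b)/(cz+d)$ be a linear fractional map of the unit disk into itself. We prove that if the weighted composition operator $f\mapsto\psi\cdot(f\circ\varphi)$ is bounded and normal on the Hardy space $H^2(\mathbb{D})$, with $\psi\not\equiv0$, then $\psi$ is a nonzero constant multiple of $1/(cz+d)$; in particular $\psi$ is linear fractional or constant. With this weight the operator is normal exactly when $|b|=|c|$ and $b\,\overline{(a-d)}+\overline{c}\,(a-d)=0$, and we determine the maps $\varphi$ that admit a normal weight. When $\varphi$ has a fixed point in the disk the proof uses eigenvectors. Otherwise it tests normality on pairs of reproducing kernels in a half-plane model, where analytic continuation rules out one class of maps and a separation of variables determines the weight for the others.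
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb{D}$ be the open unit disk and let $H^2=H^2(\mathbb{D})$ be the Hardy space of holomorphic functions $f$ on $\mathbb{D}$ with
\[
\|f\|^2=\sup_{0<r<1}\frac{1}{2\pi}\int_0^{2\pi}|f(re^{i\theta})|^2\,d\theta<\infty .
\]
Its reproducing kernels are $K_w(z)=1/(1-\overline{w}z)$, $w\in\mathbb{D}$. Given a holomorphic function $\psi\not\equiv0$ on $\mathbb{D}$, the \emph{weight}, and a holomorphic map $\varphi$ of $\mathbb{D}$ into itself, the \emph{symbol}, the weighted composition operator is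
\[
W_{\psi,\varphi}f=\psi\cdot(f\circ\varphi),\qquad f\in H^2 .
\]
A bounded operator $T$ is \emph{normal} if $TT^*=T^*T$. A \emph{linear fractional map} is a function $z\mapsto(az+b)/(cz+d)$ with $a,b,c,d\in\mathbb{C}$ and $ad-bc\neq0$. We answer the following question, posed in \cite{JHZ}.

\medskip
\noindent\textbf{Question.} \emph{Suppose that $\varphi$ is a linear fractional map of $\mathbb{D}$ into itself and that $W_{\psi,\varphi}$ is bounded and normal on $H^2$. Must $\psi$ be linear fractional, the nonzero constants being counted as linear fractional?}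
\medskip

Constants have to be counted: for $\varphi(z)=\delta z$ with $0<|\delta|\le1$ and $\psi\equiv1$ the operator sends $z^n$ to $\delta^nz^n$, so it is diagonal in an orthonormal basis and hence normal. Boundedness alone says little about the weight, since every bounded holomorphic $\psi$ gives a bounded operator. To see what normality should force, compare $W=W_{\psi,\varphi}$ and $W^*$ on kernels. For every weight, $W^*K_w=\overline{\psi(w)}K_{\varphi(w)}$ is a multiple of a kernel. For $\varphi(z)=(az+b)/(cz+d)$, on the other hand,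
\[
WK_w(z)=\frac{\psi(z)}{1-\overline{w}\varphi(z)}=\frac{\psi(z)\,(cz+d)}{(d-\overline{w}b)-(\overline{w}a-c)z}.
\]
If $\psi(z)(cz+d)$ is constant, then $WK_w$ is a constant over a polynomial of degree at most one, which is the form of a multiple of a kernel, and $W$ acts on kernels in the same manner as $W^*$. A normal operator cannot be told from its adjoint by norms and inner products of images, so the natural guess is $\psi=\kappa/(cz+d)$. The guess is correct.

Throughout, $\varphi(z)=(az+b)/(cz+d)$ with $ad-bc\neq0$ and $\varphi(\mathbb{D})\subset\mathbb{D}$, and $\psi\not\equiv0$ is holomorphic on $\mathbb{D}$.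

\begin{theorem}\label{thm:weight}
If $W_{\psi,\varphi}$ is bounded and normal on $H^2$, then $\psi(z)=\kappa/(cz+d)$ for some $\kappa\in\mathbb{C}\setminus\{0\}$. In particular $\psi$ is linear fractional (a nonzero constant if $c=0$).
\end{theorem}

So the answer to the question is yes. Once the weight is known, normality is a condition on the four coefficients.

\begin{theorem}\label{thm:class}
The operator $W_{\psi,\varphi}$ is bounded and normal on $H^2$ if and only if $\psi=\kappa/(cz+d)$ for some $\kappa\neq0$ and
\begin{equation}\label{eq:coeff}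
|b|=|c|,\qquad b\,\overline{(a-d)}+\overline{c}\,(a-d)=0 .
\end{equation}
\end{theorem}

The coefficients of $\varphi$ are determined up to a common nonzero factor. Such a factor is absorbed by $\kappa$ and does not affect \eqref{eq:coeff}.

The third result describes the possible symbols by their fixed points. For $p\in\mathbb{D}$ let $\alpha_p(z)=(p-z)/(1-\overline{p}z)$; this is an automorphism of $\mathbb{D}$ (a holomorphic bijection of $\mathbb{D}$ onto itself) that interchanges $0$ and $p$. A linear fractional map other than the identity has one or two fixed points in the Riemann sphere. We call $\varphi$ \emph{parabolic} if its only fixed point in the sphere is a single point of $\partial\mathbb{D}$. A map $\varphi$ without fixed point in $\mathbb{D}$ is called \emph{hyperbolic} if it has two fixed points in the sphere.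

\begin{theorem}\label{thm:symbols}
For a linear fractional map $\varphi$ of $\mathbb{D}$ into itself, some $\psi\not\equiv0$ makes $W_{\psi,\varphi}$ bounded and normal if and only if one of the following holds:
\begin{enumerate}
\item[(i)] $\varphi=\alpha_p\circ(\delta\alpha_p)$ for some $p\in\mathbb{D}$ and $0<|\delta|\le1$;
\item[(ii)] $\varphi$ is an automorphism of $\mathbb{D}$ with no fixed point in $\mathbb{D}$;
\item[(iii)] $\varphi$ is parabolic.
\end{enumerate}
In particular, no normal $W_{\psi,\varphi}$ exists when $\varphi$ is a hyperbolic non-automorphism without fixed point in $\mathbb{D}$.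
\end{theorem}

\begin{example}\label{ex:four}
The automorphism $(z+r)/(rz+1)$, $0<r<1$, fixes $\pm1$ and satisfies \eqref{eq:coeff} because $b=c$ and $a=d$. The map $(z+1)/(3-z)$ takes $\mathbb{D}$ into itself because $|z+1|<2<|3-z|$ there; its fixed points solve $(z-1)^2=0$, so it is parabolic, and \eqref{eq:coeff} holds with $(a,b,c,d)=(1,1,-1,3)$. The map $(z+1)/2$ fixes $1$ and $\infty$, and the map $z/(2-z)$ fixes $0$ and $1$; both have $|b|\neq|c|$, so neither admits a normal weight. The last map shows that a fixed point in $\mathbb{D}$ is not sufficient.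
\end{example}

The main work is Theorem~\ref{thm:weight}, where nothing is known in advance about $\psi$. Section~\ref{sec:matrix} treats the operators with weight $1/(cz+d)$, whose products and adjoints reduce to $2\times2$ matrices. Section~\ref{sec:interior} handles symbols with a fixed point in $\mathbb{D}$. For the remaining symbols a different method is needed; it is shown on the map $(1+z)/2$ in Section~\ref{sec:model} and carried out in general in Sections~\ref{sec:halfplane} and~\ref{sec:boundary}. Section~\ref{sec:proofs} assembles the three theorems.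

\section{Standard facts}\label{sec:facts}

\begin{enumerate}
\item[(F1)] \emph{The space $H^2$.} The monomials $z^n$, $n\ge0$, form an orthonormal basis, and $\langle f,K_w\rangle=f(w)$. A function orthogonal to every $K_w$ vanishes, so the kernels span a dense subspace. Each $f\in H^2$ has nontangential limits $f(e^{i\theta})$ almost everywhere, and $\langle f,g\rangle=\frac{1}{2\pi}\int_0^{2\pi}f(e^{i\theta})\overline{g(e^{i\theta})}\,d\theta$.
\item[(F2)] \emph{Boundedness.} By Littlewood's subordination theorem, $f\mapsto f\circ\varphi$ is bounded on $H^2$ for every holomorphic map $\varphi$ of $\mathbb{D}$ into itself. Hence $W_{\psi,\varphi}$ is bounded whenever $\psi$ is bounded.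
\item[(F3)] \emph{Adjoints on kernels.} If $W=W_{\psi,\varphi}$ is bounded, then $W^*K_w=\overline{\psi(w)}K_{\varphi(w)}$, because $\langle f,W^*K_w\rangle=(Wf)(w)=\psi(w)f(\varphi(w))$ for all $f$. The same computation is valid in any reproducing kernel Hilbert space.
\item[(F4)] \emph{Normal operators.} If $T$ is normal, then $\langle Tf,Tg\rangle=\langle T^*f,T^*g\rangle$ for all $f,g$. Applied to the normal operator $T-\mu$ with $g=f$, this shows that $T^*f=\overline{\mu}f$ implies $Tf=\mu f$. Normality is preserved by unitary equivalence and by scalar multiples.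
\item[(F5)] \emph{Matrices.} An invertible matrix $M=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ defines $\varphi_M(z)=(az+b)/(cz+d)$. One has $\varphi_N\circ\varphi_M=\varphi_{NM}$, and $\varphi_M=\varphi_N$ if and only if $N$ is a nonzero scalar multiple of $M$.
\item[(F6)] \emph{Integrals with a parameter.} If $g(x,y)$ is holomorphic in $x$, measurable in $y$, and bounded by an integrable function of $y$ uniformly for $x$ in each compact set, then $\int g(x,y)\,dy$ is holomorphic in $x$ (by the theorems of Morera and Fubini).
\end{enumerate}

Call an invertible matrix $M$ \emph{admissible} if $\varphi_M(\mathbb{D})\subset\mathbb{D}$. For admissible $M$,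
\begin{equation}\label{eq:nopole}
cz+d\neq0\qquad\text{for all } z\in\overline{\mathbb{D}} .
\end{equation}
Indeed, if $c=0$ then $d\neq0$. If $c\neq0$, then at $z_0=-d/c$ the numerator equals $(bc-ad)/c\neq0$, so $\varphi_M$ is unbounded near $z_0$ and $z_0\notin\overline{\mathbb{D}}$. Consequently $\varphi_M$ maps $\overline{\mathbb{D}}$ continuously into itself, and by Brouwer's theorem it has a fixed point in $\overline{\mathbb{D}}$.

\section{The operators with weight $1/(cz+d)$}\label{sec:matrix}

For an admissible matrix $M$ with entries $a,b,c,d$ put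
\[
T_Mf=\frac{1}{cz+d}\,f\circ\varphi_M,\qquad M^{\sharp}=\begin{pmatrix}\overline{a}&-\overline{c}\\-\overline{b}&\overline{d}\end{pmatrix}.
\]
The operator $T_M$ is bounded by \eqref{eq:nopole} and (F2), and $T_{tM}=t^{-1}T_M$ for $t\neq0$. Theorem~\ref{thm:weight} says that a normal $W_{\psi,\varphi_M}$ is a nonzero multiple of $T_M$. The matrix $M^{\sharp}$ equals $JM^*J$ with $J=\operatorname{diag}(1,-1)$; it is the adjoint of $M$ for the indefinite form $x_1\overline{y_1}-x_2\overline{y_2}$ on $\mathbb{C}^2$.

\begin{lemma}\label{lem:calculus}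
Let $M$ and $N$ be admissible.
\begin{enumerate}
\item[(a)] $NM$ is admissible and $T_MT_N=T_{NM}$.
\item[(b)] If $T_M=T_N$, then $M=N$.
\item[(c)] $M^{\sharp}$ is admissible and $T_M^*=T_{M^{\sharp}}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $N$ have entries $a',b',c',d'$. By (F5), $\varphi_{NM}=\varphi_N\circ\varphi_M$ maps $\mathbb{D}$ into itself. The weight of $T_MT_N$ is the reciprocal of
\[
(cz+d)\bigl(c'\varphi_M(z)+d'\bigr)=(c'a+d'c)z+(c'b+d'd),
\]
and $(c'a+d'c,\;c'b+d'd)$ is the second row of $NM$.

(b) The function $T_M1=1/(cz+d)$ determines $c$ and $d$, and then $T_Mz=(az+b)/(cz+d)^2$ determines $a$ and $b$.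

(c) Let $\sigma=\varphi_{M^{\sharp}}$, that is, $\sigma(z)=(\overline{a}z-\overline{c})/(\overline{d}-\overline{b}z)$. It is nonconstant because $\det M^{\sharp}=\overline{\det M}\neq0$, and it is holomorphic on $\mathbb{D}$ because $|b/d|=|\varphi_M(0)|<1$. For $w,z\in\mathbb{D}$,
\begin{equation}\label{eq:adjoint}
\overline{(cw+d)}\,\bigl(1-\overline{\varphi_M(w)}\,z\bigr)=(\overline{d}-\overline{b}z)-\overline{w}(\overline{a}z-\overline{c})=(\overline{d}-\overline{b}z)\bigl(1-\overline{w}\sigma(z)\bigr).
\end{equation}
The left side does not vanish, so $1-\overline{w}\sigma(z)\neq0$ for all $w,z\in\mathbb{D}$. If $|\sigma(z)|>1$ for some $z\in\mathbb{D}$, the choice $w=1/\overline{\sigma(z)}$ contradicts this. So $|\sigma|\le1$ on $\mathbb{D}$, and $\sigma(\mathbb{D})\subset\mathbb{D}$ by the open mapping theorem. Thus $M^{\sharp}$ is admissible. The reciprocal of the left side of \eqref{eq:adjoint} is $T_M^*K_w(z)$ by (F3), and the reciprocal of the right side is $T_{M^{\sharp}}K_w(z)$. Two bounded operators that agree on all kernels are equal by (F1).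
\end{proof}

\begin{proposition}\label{prop:TM}
For admissible $M$, the operator $T_M$ is normal if and only if \eqref{eq:coeff} holds.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:calculus}, $T_MT_M^*=T_{M^{\sharp}M}$ and $T_M^*T_M=T_{MM^{\sharp}}$, and these operators are equal if and only if $MM^{\sharp}=M^{\sharp}M$. We have
\[
MM^{\sharp}=\begin{pmatrix}|a|^2-|b|^2&b\overline{d}-a\overline{c}\\ \overline{a}c-\overline{b}d&|d|^2-|c|^2\end{pmatrix},\qquad
M^{\sharp}M=\begin{pmatrix}|a|^2-|c|^2&\overline{a}b-\overline{c}d\\ c\overline{d}-a\overline{b}&|d|^2-|b|^2\end{pmatrix}.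
\]
Each pair of diagonal entries agrees exactly when $|b|=|c|$. The upper right entries agree exactly when $b\,\overline{(a-d)}+\overline{c}\,(a-d)=0$, and the lower left entries agree exactly when $c\,\overline{(a-d)}+\overline{b}\,(a-d)=0$, which is the complex conjugate of the same equation.
\end{proof}

The lemma also supplies the unitary operator that moves a point $p\in\mathbb{D}$ to the origin. Let
\[
N_p=\frac{1}{\sqrt{1-|p|^2}}\begin{pmatrix}-1&p\\-\overline{p}&1\end{pmatrix},\qquad U_p=T_{N_p}.
\]
Then $\varphi_{N_p}=\alpha_p$ and $U_p=W_{k_p,\alpha_p}$ with $k_p(z)=\sqrt{1-|p|^2}/(1-\overline{p}z)$. Since $N_p^{\sharp}=N_p$ and $N_p^2=I$, we get $U_p^*=U_p$ and $U_p^2=I$. So $U_p$ is unitary and equal to its inverse, and $\alpha_p\circ\alpha_p$ is the identity. Finally, for $0<|\delta|\le1$ let $D_\delta=\operatorname{diag}(\delta,1)$, so that $T_{D_\delta}f(z)=f(\delta z)$. Lemma~\ref{lem:calculus}(a) gives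
\begin{equation}\label{eq:conj}
U_pT_{D_\delta}U_p=T_{N_pD_\delta N_p},\qquad \varphi_{N_pD_\delta N_p}=\alpha_p\circ(\delta\alpha_p).
\end{equation}

\section{A fixed point in the disk: eigenvectors}\label{sec:interior}

If $\varphi(p)=p\in\mathbb{D}$, then $K_p$ is an eigenvector of $W^*$ by (F3), and normality makes it an eigenvector of $W$. That single equation determines the weight. The computation is shortest at $p=0$, where $K_0=1$.

\begin{lemma}\label{lem:origin}
If $\varphi(0)=0$ and $W=W_{\psi,\varphi}$ is bounded and normal, then $\psi$ is a nonzero constant and $\varphi(z)=\delta z$ with $0<|\delta|\le1$.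
\end{lemma}

\begin{proof}
By (F3), $W^*1=\overline{\psi(0)}\cdot1$, so $W1=\psi(0)\cdot1$ by (F4). Since $W1=\psi$, the weight is a constant $\mu$, and $\mu\neq0$ because $\psi\not\equiv0$. A second eigenvector determines the symbol. For $f\in H^2$,
\[
\langle f,W^*z\rangle=\langle Wf,z\rangle=(\mu\,f\circ\varphi)'(0)=\mu\varphi'(0)f'(0)=\langle f,\overline{\mu\varphi'(0)}\,z\rangle .
\]
So $W^*z=\overline{\mu\varphi'(0)}\,z$, and (F4) gives $Wz=\mu\varphi'(0)z$. Since $Wz=\mu\varphi$, we obtain $\varphi(z)=\delta z$ with $\delta=\varphi'(0)$. Here $\delta\neq0$ because $\varphi$ is not constant, and $|\delta|\le1$ because $\varphi(\mathbb{D})\subset\mathbb{D}$.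
\end{proof}

This proof uses that $\varphi$ is linear fractional only to exclude $\delta=0$.

\begin{proposition}\label{prop:interior}
Let $\varphi=\varphi_M$ with $M$ admissible, and suppose $\varphi(p)=p$ for some $p\in\mathbb{D}$. If $W=W_{\psi,\varphi}$ is bounded and normal, then $\varphi=\alpha_p\circ(\delta\alpha_p)$ with $0<|\delta|\le1$, and $\psi=\kappa/(cz+d)$ with $\kappa\neq0$.
\end{proposition}

\begin{proof}
Let $\tau=\alpha_p\circ\varphi\circ\alpha_p$, a linear fractional map of $\mathbb{D}$ into itself with $\tau(0)=0$. Applying the three operators in turn,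
\[
U_pWU_pf=\psi_1\cdot(f\circ\tau),\qquad \psi_1=k_p\cdot(\psi\circ\alpha_p)\cdot(k_p\circ\varphi\circ\alpha_p),
\]
and $\psi_1\not\equiv0$ because $k_p$ has no zeros. The operator $U_pWU_p$ is normal, so Lemma~\ref{lem:origin} gives $\tau(z)=\delta z$ with $0<|\delta|\le1$ and $U_pWU_p=\mu T_{D_\delta}$ with $\mu\neq0$. Hence $\varphi=\alpha_p\circ\tau\circ\alpha_p=\alpha_p\circ(\delta\alpha_p)$, and $W=\mu T_{N_pD_\delta N_p}$ by \eqref{eq:conj}. The matrices $N_pD_\delta N_p$ and $M$ induce the same map, so $N_pD_\delta N_p=tM$ with $t\neq0$ by (F5). Therefore $W=\mu t^{-1}T_M$ and $\psi=W1=\mu t^{-1}/(cz+d)$.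
\end{proof}

\section{No fixed point in the disk: a model case}\label{sec:model}

Suppose now that $\varphi$ has no fixed point in $\mathbb{D}$. Then $K_{\varphi(w)}$ is never proportional to $K_w$, so (F3) produces no eigenvector of $W^*$ with nonzero eigenvalue. What remains is the identity $\langle Wf,Wg\rangle=\langle W^*f,W^*g\rangle$ of (F4), tested on kernels. With $f=g=K_w$ it reads
\[
\frac{1}{2\pi}\int_0^{2\pi}\frac{|\psi(e^{i\theta})|^2\,d\theta}{|1-\overline{w}\varphi(e^{i\theta})|^2}=\frac{|\psi(w)|^2}{1-|\varphi(w)|^2}.
\]
The two sides see different curves. The left side makes sense as long as $1/\overline{w}\notin\varphi(\partial\mathbb{D})$, which may allow $w$ to leave $\mathbb{D}$. The denominator on the right vanishes on $\varphi^{-1}(\partial\mathbb{D})$. If the identity can be continued to a region that contains an arc of $\varphi^{-1}(\partial\mathbb{D})$, then $\psi$ must vanish on that arc, and hence everywhere. The difficulty is that $\psi$ is not known to extend beyond $\mathbb{D}$ and that the identity is not holomorphic in $w$. Both points are resolved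 by using two different kernels, which replaces $w$ and $\overline{w}$ by independent variables $x$ and $\xi$, together with the following lemma. For a function $h$ on a set that is symmetric under complex conjugation, put $h^*(\xi)=\overline{h(\overline{\xi})}$; if $h$ is holomorphic, so is $h^*$.

\begin{lemma}\label{lem:continue}
Let $G\subset\Omega\subset\mathbb{C}$ be nonempty connected open sets, both symmetric under complex conjugation. Let $h\not\equiv0$ be holomorphic on $G$, and let $H\colon\Omega\times\Omega\to\mathbb{C}$ be holomorphic in each variable with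
\[
H(x,\xi)=h(x)h^*(\xi)\qquad(x,\xi\in G).
\]
Then the set $\{x\in\Omega: H(x,\overline{x})=0\}$ has no accumulation point in $\Omega$.
\end{lemma}

\begin{proof}
Fix $\xi_0\in G$ with $h^*(\xi_0)\neq0$. The function $x\mapsto H(x,\xi_0)/h^*(\xi_0)$ extends $h$ holomorphically to $\Omega$; call the extension $h$ again. Then $h^*$ is also defined and holomorphic on $\Omega$. For fixed $\xi\in G$, the functions $H(\cdot,\xi)$ and $h(\cdot)h^*(\xi)$ agree on $G$, hence on $\Omega$ by the identity theorem. For fixed $x\in\Omega$, the functions $H(x,\cdot)$ and $h(x)h^*(\cdot)$ now agree on $G$, hence on $\Omega$. So $H(x,\overline{x})=|h(x)|^2$ for $x\in\Omega$, and the set in question is the zero set of the holomorphic function $h\not\equiv0$.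
\end{proof}

\begin{example}\label{ex:model}
Let $\varphi(z)=(1+z)/2$. We show directly that no weight makes $W=W_{\psi,\varphi}$ normal. Suppose $W$ is bounded and normal; then $\psi=W1\in H^2$. For $x,\xi\in\mathbb{D}$ apply (F4) to $K_{\overline{\xi}}$ and $K_x$. By (F1) the inner product $\langle WK_{\overline{\xi}},WK_x\rangle$ equals
\[
L(x,\xi)=\frac{1}{2\pi}\int_0^{2\pi}\frac{|\psi(e^{i\theta})|^2\,d\theta}{\bigl(1-\xi\varphi(e^{i\theta})\bigr)\bigl(1-x\overline{\varphi(e^{i\theta})}\bigr)},
\]
and by (F3), since $\varphi^*=\varphi$, the inner product $\langle W^*K_{\overline{\xi}},W^*K_x\rangle$ equals $\psi(x)\psi^*(\xi)/(1-\varphi(x)\varphi(\xi))$. Thus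
\[
H(x,\xi):=\bigl(1-\varphi(x)\varphi(\xi)\bigr)L(x,\xi)=\psi(x)\psi^*(\xi)\qquad(x,\xi\in\mathbb{D}).
\]
For $|\zeta|=1$, $\zeta\neq-1$, the number $1/\varphi(\zeta)=2/(1+\zeta)$ has real part $2(1+\operatorname{Re}\zeta)/|1+\zeta|^2=1$, and $\varphi(-1)=0$. So $1-\xi\varphi(\zeta)\neq0$ for $\xi$ in $\Omega=\{\operatorname{Re}x<1\}$ and $\zeta\in\partial\mathbb{D}$. By compactness the denominator of the integrand is bounded away from $0$ for $x,\xi$ in a compact subset of $\Omega$, and (F6) shows that $H$ is holomorphic in each variable on $\Omega\times\Omega$. But $H(x,\overline{x})=(1-|\varphi(x)|^2)L(x,\overline{x})$ vanishes on the circle $|1+x|=2$, which lies in $\Omega$ except for the point $1$ (Figure~\ref{fig:model}). This contradicts Lemma~\ref{lem:continue} with $G=\mathbb{D}$ and $h=\psi$.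
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!12] (-5,-2.3) rectangle (1,2.3);
\fill[gray!40] (0,0) circle (1);
\draw (0,0) circle (1);
\draw[thick,dashed] (-1,0) circle (2);
\draw[thick] (1,-2.3) -- (1,2.3);
\fill (1,0) circle (1.5pt) node[right] {$1$};
\node at (0,0) {$\mathbb{D}$};
\node at (-4.3,1.7) {$\Omega$};
\node[left] at (-3,0) {$|1+x|=2$};
\node[right] at (1,1.8) {$\operatorname{Re}x=1$};
\end{tikzpicture}
\caption{The symbol $\varphi(z)=(1+z)/2$. Normality of $W_{\psi,\varphi}$ would extend $\psi$ from the disk $\mathbb{D}$ to the half-plane $\Omega=\{\operatorname{Re}x<1\}$ and force it to vanish on the dashed circle $\varphi^{-1}(\partial\mathbb{D})$. The three curves are tangent at the fixed point $1$.}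
\label{fig:model}
\end{figure}

\section{The half-plane model}\label{sec:halfplane}

The three curves in Figure~\ref{fig:model} are tangent at the boundary fixed point. Sending that point to $\infty$ turns them into parallel lines and turns $\varphi$ into an affine map, so that all symbols with a boundary fixed point can be treated at once. Let
\[
\Pi=\{s:\operatorname{Re}s>0\},\qquad \gamma(s)=\frac{s-1}{s+1},\qquad Vf(s)=\frac{\sqrt{2}}{1+s}\,f(\gamma(s)).
\]
The map $\gamma$ takes $\Pi$ onto $\mathbb{D}$ and $\infty$ to $1$, with inverse $s=(1+z)/(1-z)$. Let $H^2(\Pi)$ be the image of $H^2$ under $V$, with the inner product that makes $V$ unitary.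

\begin{lemma}\label{lem:space}
Every $F\in H^2(\Pi)$ has boundary values $F(iy)=\lim_{t\to0^+}F(t+iy)$ for almost every $y\in\mathbb{R}$, and
\[
\langle F,G\rangle=\frac{1}{2\pi}\int_{\mathbb{R}}F(iy)\overline{G(iy)}\,dy .
\]
The reproducing kernel of $H^2(\Pi)$ at $u\in\Pi$ is $k_u(s)=1/(s+\overline{u})$.
\end{lemma}

\begin{proof}
The map $y\mapsto\gamma(iy)$ parametrizes $\partial\mathbb{D}\setminus\{1\}$ with speed $|\gamma'(iy)|=2/|1+iy|^2$. Since $\gamma$ is conformal at $iy$, the curve $t\mapsto\gamma(t+iy)$ meets $\partial\mathbb{D}$ at a right angle, so it approaches $\gamma(iy)$ nontangentially. The first statement is therefore (F1) after a change of variable; the factor $\sqrt{2}/(1+s)$ in $V$ accounts for the speed. For $F=Vf$ we have $F(u)=\langle f,\frac{\sqrt{2}}{1+\overline{u}}K_{\gamma(u)}\rangle$, so the kernel at $u$ is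
\[
\frac{\sqrt{2}}{1+\overline{u}}\,VK_{\gamma(u)}(s)=\frac{2}{(1+\overline{u})(1+s)\bigl(1-\overline{\gamma(u)}\gamma(s)\bigr)}=\frac{2}{(\overline{u}+1)(s+1)-(\overline{u}-1)(s-1)}=\frac{1}{s+\overline{u}}.
\]
\end{proof}

\begin{lemma}\label{lem:affine}
Let $\varphi=\varphi_M$ with $M$ admissible and $\varphi(1)=1$, and let $\Phi=\gamma^{-1}\circ\varphi\circ\gamma$.
\begin{enumerate}
\item[(a)] $\Phi(s)=\lambda s+B$ with $\lambda>0$ and $\beta:=\operatorname{Re}B\ge0$.
\item[(b)] $M$ is a nonzero scalar multiple of
\[
M_{\lambda,B}=\begin{pmatrix}\lambda-B+1&\lambda+B-1\\ \lambda-B-1&\lambda+B+1\end{pmatrix}.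
\]
\item[(c)] If $W=W_{\psi,\varphi}$ is bounded, then $\widetilde{W}=VWV^{-1}$ is given by $\widetilde{W}F=\Psi\cdot(F\circ\Phi)$, where
\begin{equation}\label{eq:Psi}
\Psi(s)=\tfrac12\,\psi(z)\,\bigl[(\lambda-B-1)z+(\lambda+B+1)\bigr],\qquad z=\gamma(s).
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $\Phi$ is linear fractional and fixes $\infty$, so $\Phi(s)=\lambda s+B$ with $\lambda\neq0$, and $\Phi(\Pi)\subset\Pi$. Divide $\operatorname{Re}\Phi(re^{i\theta})>0$ by $r$ and let $r\to\infty$ to get $\operatorname{Re}(\lambda e^{i\theta})\ge0$ for $|\theta|<\pi/2$. The limits $\theta\to\pm\pi/2$ show that $\lambda$ is real, and $\theta=0$ gives $\lambda>0$. Letting $s\to0$ gives $\beta\ge0$.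

(b) With $s=(1+z)/(1-z)$ we have
\begin{equation}\label{eq:pm}
(1-z)(\lambda s+B\pm1)=\lambda(1+z)+(B\pm1)(1-z)=(\lambda-B\mp1)z+(\lambda+B\pm1).
\end{equation}
Since $\varphi(z)=\gamma(\Phi(s))=(\lambda s+B-1)/(\lambda s+B+1)$, the map $\varphi$ is given by the entries of $M_{\lambda,B}$. This matrix has determinant $(\lambda+1)^2-(\lambda-1)^2=4\lambda\neq0$, so (F5) applies.

(c) If $F=Vf$, then $f(\varphi(\gamma(s)))=f(\gamma(\Phi(s)))=(1+\Phi(s))F(\Phi(s))/\sqrt{2}$. Hence $V(Wf)=\Psi\cdot(F\circ\Phi)$ with $\Psi(s)=\psi(\gamma(s))(\lambda s+B+1)/(1+s)$. Now use \eqref{eq:pm} and $(1-z)(1+s)=2$.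
\end{proof}

The bracket in \eqref{eq:Psi} is the denominator of $\varphi$ given by $M_{\lambda,B}$. So $\Psi\not\equiv0$, and $\psi$ is a constant multiple of $1/(cz+d)$ if and only if $\Psi$ is constant. The map $(1+z)/2$ of Example~\ref{ex:model} has $\lambda=2$, $B=1$.

\section{The kernel identity in the half-plane}\label{sec:boundary}

\begin{proposition}\label{prop:boundary}
Let $\varphi=\varphi_M$ with $M$ admissible, suppose that $\varphi(1)=1$ and that $\varphi$ has no fixed point in $\mathbb{D}$, and let $\lambda,B,\beta,\Psi$ be as in Lemma~\ref{lem:affine}. If $W_{\psi,\varphi}$ is bounded and normal, then $(\lambda-1)\beta=0$ and $\Psi$ is a nonzero constant.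
\end{proposition}

\begin{proof}
If $\lambda<1$ and $\beta>0$, then $\Phi$ fixes $B/(1-\lambda)\in\Pi$ and $\varphi$ has a fixed point in $\mathbb{D}$. This is excluded, and it is the only use of that hypothesis. So either $\lambda>1$ and $\beta>0$, or $(\lambda-1)\beta=0$.

\emph{Step 1: the identity.} Put $w_y=\Phi(iy)=B+i\lambda y$, so that $\operatorname{Re}w_y=\beta$. For $u\in\Pi$ we have $\widetilde{W}k_u(s)=\Psi(s)/(\Phi(s)+\overline{u})$. Taking $u=1$, Lemma~\ref{lem:space} shows that $\Psi$ has boundary values $\Psi(iy)$ almost everywhere. Since $|w_y+1|^2\le C(1+y^2)$ for some constant $C$,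
\begin{equation}\label{eq:integrable}
\int_{\mathbb{R}}\frac{|\Psi(iy)|^2}{1+y^2}\,dy\le C\int_{\mathbb{R}}\frac{|\Psi(iy)|^2}{|w_y+1|^2}\,dy=2\pi C\,\|\widetilde{W}k_1\|^2<\infty .
\end{equation}
For $x,\xi\in\Pi$, Lemma~\ref{lem:space} gives $\langle\widetilde{W}k_{\overline{\xi}},\widetilde{W}k_x\rangle=L(x,\xi)$, where
\[
L(x,\xi)=\frac{1}{2\pi}\int_{\mathbb{R}}\frac{|\Psi(iy)|^2\,dy}{(x+\overline{w_y})(\xi+w_y)},
\]
and (F3) gives
\[
\langle\widetilde{W}^*k_{\overline{\xi}},\widetilde{W}^*k_x\rangle=\overline{\Psi(\overline{\xi})}\,\Psi(x)\,k_{\Phi(\overline{\xi})}(\Phi(x))=\frac{\Psi(x)\Psi^*(\xi)}{\lambda x+B+\lambda\xi+\overline{B}} .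
\]
The operator $\widetilde{W}$ is normal, so by (F4)
\begin{equation}\label{eq:basic}
\bigl(\lambda(x+\xi)+2\beta\bigr)L(x,\xi)=\Psi(x)\Psi^*(\xi)\qquad(x,\xi\in\Pi).
\end{equation}

Two vertical lines now matter. The denominator of the integrand is nonzero for $x,\xi$ in $\Omega=\{s:\operatorname{Re}s>-\beta\}$, whose boundary is the line $\operatorname{Re}s=-\beta$. On the diagonal $\xi=\overline{x}$, the factor $\lambda(x+\xi)+2\beta=2\operatorname{Re}\Phi(x)$ vanishes on the line $\operatorname{Re}x=-\beta/\lambda$, which is $\Phi^{-1}(i\mathbb{R})$. If $\lambda>1$ and $\beta>0$, the second line lies inside $\Omega$. If $(\lambda-1)\beta=0$, the two lines coincide.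

\emph{Step 2: the case $\lambda>1$, $\beta>0$ is impossible.} We argue as in Example~\ref{ex:model}; the new point is that the integral is over an unbounded line, and \eqref{eq:integrable} is needed to control it. Let $E\subset\Omega$ be compact and symmetric under conjugation, and let $R=|B|+\max_{x\in E}|x|$. The function $(x,y)\mapsto|x+\overline{w_y}|/(1+|y|)$ is continuous on $E\times\mathbb{R}$ and positive, because $\operatorname{Re}(x+\overline{w_y})=\operatorname{Re}x+\beta>0$. It is at least $(\lambda|y|-R)/(1+|y|)$, which exceeds $\lambda/2$ for large $|y|$. So it is bounded below by some $\epsilon>0$. As $|\xi+w_y|=|\overline{\xi}+\overline{w_y}|$, the integrand of $L$ is at most $\epsilon^{-2}|\Psi(iy)|^2/(1+y^2)$ in modulus for $x,\xi\in E$. By \eqref{eq:integrable} and (F6), the left side $H(x,\xi)$ of \eqref{eq:basic} is defined on $\Omega\times\Omega$ and holomorphic in each variable. It satisfies $H(x,\overline{x})=0$ on the line $\operatorname{Re}x=-\beta/\lambda$, which lies in $\Omega$ because $\beta/\lambda<\beta$. This contradicts Lemma~\ref{lem:continue}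 with $G=\Pi$ and $h=\Psi$.

\emph{Step 3: if $(\lambda-1)\beta=0$, then $\Psi$ is constant.} Continuation gives nothing here, since the line where the factor vanishes is the boundary of $\Omega$. Instead, $2\beta=2\lambda\beta$ makes the factor in \eqref{eq:basic} equal to $\lambda(x+\xi+2\beta)$, and $x+\xi+2\beta$ is the sum of the two factors $x+\overline{w_y}$ and $\xi+w_y$ in the denominator of the integrand. So \eqref{eq:basic} becomes
\begin{equation}\label{eq:split}
\Psi(x)\Psi^*(\xi)=\frac{\lambda}{2\pi}\int_{\mathbb{R}}|\Psi(iy)|^2\left[\frac{1}{x+\overline{w_y}}+\frac{1}{\xi+w_y}\right]dy\qquad(x,\xi\in\Pi).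
\end{equation}
The left side is a product of a function of $x$ and a function of $\xi$, while the bracket on the right is a sum of a function of $x$ and a function of $\xi$. We cannot simply integrate the two terms separately: each decays only like $1/|y|$, and \eqref{eq:integrable} does not guarantee convergence. The integral in \eqref{eq:split} itself converges absolutely, its integrand being a constant multiple of that of $L(x,\xi)$, so we may take linear combinations of instances of \eqref{eq:split}. Fix $x,x'\in\Pi$ and add the instances at $(x,\overline{x})$, $(x,\overline{x'})$, $(x',\overline{x})$, $(x',\overline{x'})$ with signs $+,-,-,+$. In the sum of the brackets each of the four fractions occurs once with each sign, so the right side is $0$. The left side is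
\[
|\Psi(x)|^2-\Psi(x)\overline{\Psi(x')}-\Psi(x')\overline{\Psi(x)}+|\Psi(x')|^2=|\Psi(x)-\Psi(x')|^2 .
\]
Hence $\Psi(x)=\Psi(x')$, and the constant is nonzero because $\Psi\not\equiv0$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

A fixed point $\omega\in\partial\mathbb{D}$ of $\varphi$ can be rotated to $1$. The operator $Rf(z)=f(\omega z)$ is unitary, and $RW_{\psi,\varphi}R^{-1}$ is the weighted composition operator with weight $\psi(\omega z)$ and symbol
\[
\overline{\omega}\varphi(\omega z)=\frac{az+\overline{\omega}b}{c\omega z+d},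
\]
which fixes $1$. This change preserves boundedness and normality, the relation $\psi=\kappa/(cz+d)$, the absence of fixed points in $\mathbb{D}$, and the properties of being an automorphism and of being parabolic.

\begin{proof}[Proof of Theorem~\ref{thm:weight}]
If $\varphi$ has a fixed point in $\mathbb{D}$, apply Proposition~\ref{prop:interior}. Otherwise the fixed point given by Brouwer's theorem (Section~\ref{sec:facts}) lies on $\partial\mathbb{D}$, and we rotate it to $1$. By Proposition~\ref{prop:boundary}, $\Psi$ is a nonzero constant, so $\psi=\kappa/(cz+d)$ with $\kappa\neq0$ by \eqref{eq:Psi} and Lemma~\ref{lem:affine}(b). If $c\neq0$, then $\psi=(0\cdot z+\kappa)/(cz+d)$ has determinant $-\kappa c\neq0$ and is linear fractional. If $c=0$, it is the nonzero constant $\kappa/d$.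
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Let $M$ be the matrix with entries $a,b,c,d$. If $W_{\psi,\varphi}$ is bounded and normal, then $\psi=\kappa/(cz+d)$ with $\kappa\neq0$ by Theorem~\ref{thm:weight}. So $W_{\psi,\varphi}=\kappa T_M$, the operator $T_M$ is normal, and \eqref{eq:coeff} holds by Proposition~\ref{prop:TM}. Conversely, if $\psi=\kappa/(cz+d)$ and \eqref{eq:coeff} holds, then $W_{\psi,\varphi}=\kappa T_M$ is bounded, and it is normal by the same proposition.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:symbols}]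
\emph{Necessity.} Let $W_{\psi,\varphi}$ be bounded and normal. If $\varphi$ has a fixed point in $\mathbb{D}$, then (i) holds by Proposition~\ref{prop:interior}. Otherwise rotate a boundary fixed point to $1$; Proposition~\ref{prop:boundary} gives $\beta=0$ or $\lambda=1$. If $\beta=0$, then $\Phi(s)=\lambda s+B$ is a bijection of $\Pi$ onto itself, so $\varphi$ is an automorphism and (ii) holds. If $\lambda=1$, then $B\neq0$, because $\varphi$ is not the identity. So $\infty$ is the only fixed point of $\Phi(s)=s+B$ in the sphere, $1$ is the only fixed point of $\varphi$, and (iii) holds.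

\emph{Sufficiency.} In case (i), $T_{D_\delta}$ is diagonal in the basis $(z^n)$, hence normal. By \eqref{eq:conj}, $T_{N_pD_\delta N_p}$ is a normal weighted composition operator with symbol $\varphi$ and nonvanishing weight.

In cases (ii) and (iii), $\varphi$ has a fixed point on $\partial\mathbb{D}$: in case (iii) by definition, and in case (ii) by Brouwer's theorem. Rotate it to $1$ and apply Lemma~\ref{lem:affine}. In case (ii), $\Phi(\Pi)=\{s:\operatorname{Re}s>\beta\}$ must equal $\Pi$, so $\beta=0$. In case (iii), $\lambda=1$, since otherwise $B/(1-\lambda)$ is a second fixed point of $\Phi$. So $(\lambda-1)\beta=0$ in both cases. For the matrix $M_{\lambda,B}$ we have $b=(\lambda-1)+B$, $c=(\lambda-1)-B$ and $a-d=-2B$, whence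
\[
|b|^2-|c|^2=4(\lambda-1)\beta
\]
and
\[
b\,\overline{(a-d)}+\overline{c}\,(a-d)=-2\bigl[(\lambda-1+B)\overline{B}+(\lambda-1-\overline{B})B\bigr]=-4(\lambda-1)\beta .
\]
Thus \eqref{eq:coeff} holds, and $T_{M_{\lambda,B}}$ is normal by Proposition~\ref{prop:TM}.

Finally, a hyperbolic non-automorphism without fixed point in $\mathbb{D}$ is not of type (i), since a map of type (i) fixes $p\in\mathbb{D}$; it is not of type (ii), since it is not an automorphism; and it is not of type (iii), since it has two fixed points.
\end{proof}

\begin{remark}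
The last two displays hold for all $\lambda>0$ and $\beta\ge0$. With Theorem~\ref{thm:class} they show that a symbol with $\varphi(1)=1$ admits a normal weight if and only if $(\lambda-1)\beta=0$, that is, if and only if the lines $\operatorname{Re}s=-\beta$ and $\operatorname{Re}s=-\beta/\lambda$ of Section~\ref{sec:boundary} coincide. For $\lambda<1$ and $\beta>0$ the second line lies outside $\overline{\Omega}$ and the continuation argument does not apply; these symbols, such as $z/(2-z)$ with $\lambda=B=1/2$, have a fixed point in $\mathbb{D}$ and are handled by the eigenvector argument of Section~\ref{sec:interior}.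
\end{remark}

\begin{thebibliography}{1}

\bibitem{JHZ}
Cao Jiang, Shi-An Han and Ze-Hua Zhou,
\emph{A note on the complex symmetric weighted composition operators over Hardy space},
arXiv:1804.00296 (2018).

\end{thebibliography}
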